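\title{A finite basis for the relational structures\\ with no finite monomorphic decomposition}


\begin{abstract}
A monomorphic decomposition of a relational structure is a partition of its domain such that the isomorphism type of a finite induced substructure depends only on the number of elements it has in each block. We prove a conjecture of Oudrar and Pouzet: for every finite signature $\mu$ there are finitely many pairwise incomparable structures without a finite monomorphic decomposition such that every structure of signature $\mu$ without a finite monomorphic decomposition embeds one of them. The core of the proof is a constant $K$, depending only on the maximal arity, with the following property: if the elements of an infinite set, taken together with any at most $K$ other elements, cannot be told apart up to isomorphism, then larger finite sets do not tell them apart either. We also show that the statement of the conjecture fails for every infinite signature.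
\end{abstract}

\section{The question and the answer}

\subsection{Monomorphic decompositions}

A \emph{relational structure} of signature $\mu=(n_i)_{i\in I}$ is a pair $R=(V,(\rho_i)_{i\in I})$, where $V=V(R)$ is a set, possibly infinite, and $\rho_i\subseteq V^{n_i}$. Arities are at least $1$ throughout. The signature is \emph{finite} if $I$ is finite. We write $R_{\restriction A}$ for the substructure induced on $A\subseteq V$. A structure $R$ \emph{embeds} into $S$, and $S$ \emph{embeds} $R$, if $S$ contains an induced copy of $R$; we then write $R\le S$. Two structures are \emph{incomparable} if neither embeds into the other.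

A \emph{monomorphic decomposition} of $R$ is a partition $(V_x)_{x\in X}$ of $V(R)$ such that, for all finite $A,A'\subseteq V(R)$,
\[
|A\cap V_x|=|A'\cap V_x|\ \text{ for every }x\in X\quad\Longrightarrow\quad R_{\restriction A}\cong R_{\restriction A'} .
\]
It is \emph{finite} if $X$ is finite. The partition into singletons always qualifies, so the content lies in having few blocks. One block suffices for a chain, an infinite clique, or an infinite graph without edges: there the type of a finite subset depends only on its size. With finitely many blocks, the type of a finite subset is determined by finitely many integers.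

Let $\mathscr S_\mu$ be the class of structures of signature $\mu$ with \emph{no} finite monomorphic decomposition. If $R\in\mathscr S_\mu$ and $R\le S$, then $S\in\mathscr S_\mu$, because a finite decomposition of $S$ induces one on every subset. So $\mathscr S_\mu$ is closed upward, and it is natural to ask for its minimal members. Here $R\in\mathscr S_\mu$ is called \emph{minimal} if $R\le R'$ for every $R'\in\mathscr S_\mu$ with $R'\le R$.

\begin{example}\label{ex:intro}
(a) If all relations are unary and $I$ is finite, then sorting the elements by the set of $\rho_i$ to which they belong gives a finite monomorphic decomposition. So $\mathscr S_\mu=\emptyset$.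

(b) Let $R$ be the countably infinite matching, that is, the graph which is a disjoint union of countably many edges. Two distinct vertices $x,y$ in the same block of a monomorphic decomposition must be joined by an edge: otherwise let $x'$ be the neighbor of $x$; the sets $\{x,x'\}$ and $\{y,x'\}$ would have to be isomorphic, but only the first is an edge. So blocks have at most two elements and $R\in\mathscr S_\mu$. Moreover $R$ is minimal: an induced subgraph with only finitely many edges has a finite decomposition (the isolated vertices form one block, the others are singletons), so a member of $\mathscr S_\mu$ that embeds in $R$ has infinitely many edges and embeds $R$.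

(c) On $\omega\times\{0,1\}$ join $(i,0)$ to $(j,1)$ when $i\le j$. For $i<j$ the vertices $(i,0)$ and $(j,0)$ are in different blocks of every monomorphic decomposition, since $(i,1)$ is adjacent to the first and not to the second. So this graph is also in $\mathscr S_\mu$.
\end{example}

In (b) and (c) a regular pattern, indexed by $\omega$, is responsible for the absence of a finite decomposition. Are finitely many structures always enough to account for it? That they are is the following conjecture of Oudrar and Pouzet \cite{OP}.

\medskip
\noindent\textbf{Conjecture \cite{OP}.} \emph{If $\mu$ is finite, then $\mathscr S_\mu$ contains a finite subset $\mathfrak A$ made of incomparable structures such that every member of $\mathscr S_\mu$ embeds some member of $\mathfrak A$.}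
\medskip

Equivalently, having a finite monomorphic decomposition amounts to embedding none of finitely many structures of $\mathscr S_\mu$. We prove the conjecture, and we show that the structures in $\mathfrak A$ can be taken to be patterns indexed by $\omega$, in a sense made precise below.

\subsection{Results}

Elements in one block of a monomorphic decomposition can be exchanged for one another in the presence of any finite set. We give this relation a name, together with its bounded versions. For $x,y\in V(R)$ and $k\in\mathbb N\cup\{\infty\}$ write
\[
x\simeq_k y
\]
if $x=y$, or if $R_{\restriction W\cup\{x\}}\cong R_{\restriction W\cup\{y\}}$ for every finite $W\subseteq V\setminus\{x,y\}$ with $|W|\le k$. Write $\simeq$ for $\simeq_\infty$, and call $x$ and $y$ \emph{equivalent} if $x\simeq y$. A finite set $W\subseteq V\setminus\{x,y\}$ for which the isomorphism fails is a \emph{witness} of $x\not\simeq y$. Lemma~\ref{lem:equiv} will show that these are equivalence relations and that $R$ has a finite monomorphic decomposition if and only if $\simeq$ has finitely many classes.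

For an integer $m\ge 1$ put
\begin{equation}\label{eq:const}
p=m-1,\qquad f=10p^2+3p,\qquad g_0=f+1,\qquad K=K(m)=(g_0+1)(p^2+g_0+1).
\end{equation}

\begin{theorem}[Bounded witnesses]\label{thm:A}
Let $R$ be a structure of any signature, finite or not, whose arities are all at most $m$. Every infinite class of $\simeq_K$ is a class of $\simeq$. Consequently $R$ has a finite monomorphic decomposition if and only if $\simeq_K$ has finitely many classes.
\end{theorem}

Call a structure \emph{almost multichainable of width at most $w$} if, up to isomorphism, its domain is $F\sqcup(\omega\times L)$ with $|F|+|L|\le w$, and for every order-preserving bijection $h:J\to J'$ between finite subsets of $\omega$ the map $\mathrm{id}_F\cup(h\times\mathrm{id}_L)$ is an isomorphism from the substructure on $F\cup(J\times L)$ to the substructure on $F\cup(J'\times L)$. The graphs of Example~\ref{ex:intro}(b) and~(c) are of this kind, with $F=\emptyset$ and $|L|=2$.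

\begin{theorem}[Finite basis]\label{thm:B}
Let $\mu$ be a finite signature with arities at most $m$.
\begin{enumerate}
\item[(1)] There is a finite set $\mathfrak A\subseteq\mathscr S_\mu$ of pairwise incomparable structures such that every member of $\mathscr S_\mu$ embeds a member of $\mathfrak A$.
\item[(2)] The members of $\mathfrak A$ can be taken countable and almost multichainable of width at most $K(m)+2$.
\item[(3)] The set $\mathfrak A$ in (1) is unique up to mutual embeddability: it consists of exactly one representative of each mutual-embeddability class of minimal members of $\mathscr S_\mu$.
\item[(4)] Let $\mathscr D$ be a subclass of $\mathscr S_\mu$ such that $S\in\mathscr D$, $R\in\mathscr S_\mu$ and $R\le S$ imply $R\in\mathscr D$. Then there is a finite set of pairwise incomparable members of $\mathscr D$ such that every member of $\mathscr D$ embeds one of them.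
\end{enumerate}
\end{theorem}

\begin{theorem}[Infinite signatures]\label{thm:C}
Let $I$ be infinite and define $\mathscr S_\mu$ in the same way. Every family $\mathfrak A\subseteq\mathscr S_\mu$ such that each member of $\mathscr S_\mu$ embeds a member of $\mathfrak A$ has at least $2^{|I|}$ members. Hence the statement of the conjecture holds for a signature $\mu$ if and only if $\mu$ is finite.
\end{theorem}

The constant $K(m)=O(m^4)$ is not claimed to be sharp; it cannot be replaced by a constant smaller than $m-1$ (Section~\ref{sec:last}).

\subsection{Plan of the proof}

A structure in $\mathscr S_\mu$ has infinitely many pairwise inequivalent elements, and each inequivalence has a finite witness. If the witnesses had bounded size, Ramsey's theorem could be applied to tuples of bounded length made of elements and witnesses. It would extract a sequence of tuples that is completely described by a finite amount of data, so only finitely many patterns would occur. This is how Theorem~\ref{thm:B} follows from Theorem~\ref{thm:A} in Section~\ref{sec:basis}. A priori, however, the witnesses can have any finite size, and Theorem~\ref{thm:A} is the real issue.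

To prove it, suppose $x,y$ lie in an infinite class of $\simeq_K$ but have a (large) witness $W$. By Ramsey's theorem the class contains an infinite set $X$ with a linear order such that $X$ is homogeneous over the finite set $F=W\cup\{x,y\}$ of \emph{parameters}. It then suffices to show that, for $a\in F$, if $a$ is $\simeq_K$-equivalent to the elements of $X$, then it is $\simeq$-equivalent to them. Section~\ref{sec:toy} does this by hand, with $3$ in the place of $K$, for binary relations and $F=\{a\}$. The mechanism is that a piece of $X\cup\{a\}$ is isomorphic to a piece of $X$, hence carries a \emph{second} order, and comparing the two orders shows that $a$ can be added to the chain $X$ as a new extreme element. Sections~\ref{sec:frames} and~\ref{sec:few} extend this to any bounded number of parameters, Section~\ref{sec:many} removes the bound, and Section~\ref{sec:A} concludes.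

Two textbook theorems are used. \emph{Ramsey's theorem}: if the $r$-element subsets of a countably infinite set are colored with finitely many colors, then some infinite subset has all its $r$-element subsets of one color. The \emph{Erd\H{o}s--Szekeres theorem}: every sequence of $(m-1)^2+1$ distinct elements of a chain has a monotone subsequence of length $m$.

\section{Exchangeable elements}\label{sec:equiv}

\textbf{Notation.} We write $W+x$ for $W\cup\{x\}$, $F-b$ for $F\setminus\{b\}$, and $A\cong A'$ for $R_{\restriction A}\cong R_{\restriction A'}$. A \emph{local isomorphism} of $R$ is a bijection $\varphi:A\to A'$ between subsets of $V$ that is an isomorphism $R_{\restriction A}\to R_{\restriction A'}$. Restrictions, inverses and compositions of local isomorphisms are local isomorphisms.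

If the arities are at most $m$, a tuple in the domain of $\varphi$ has at most $m$ distinct entries, and whether $\varphi$ respects the relations at this tuple depends only on the restriction of $\varphi$ to these entries. This gives the \emph{tuple test}: a bijection between subsets of $V$ is a local isomorphism if and only if its restrictions to all sets of size at most $m$ are.

\begin{lemma}\label{lem:equiv}
Let $R$ be a structure of any signature and $k\in\mathbb N\cup\{\infty\}$.
\begin{enumerate}
\item[(a)] $\simeq_k$ is an equivalence relation, $\simeq$ refines it, and isomorphisms preserve it. If $x,y\in A\subseteq V$ and $x\simeq_k y$ in $R$, then $x\simeq_k y$ in $R_{\restriction A}$.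
\item[(b)] The partition of $V$ into $\simeq$-classes is a monomorphic decomposition.
\item[(c)] $R$ has a finite monomorphic decomposition if and only if $\simeq$ has finitely many classes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Only transitivity is not immediate from the definition. Let $x,y,z$ be distinct with $x\simeq_k y\simeq_k z$, and let $W\subseteq V\setminus\{x,z\}$ be finite with $|W|\le k$. If $y\notin W$, then $W+x\cong W+y\cong W+z$. If $y\in W$, let $W'=W-y$. Since $y\simeq_k z$, the set $W'+x$, which has size at most $k$ and avoids $y,z$, gives $W'\cup\{x,y\}\cong W'\cup\{x,z\}$. Since $x\simeq_k y$, the set $W'+z$ gives $W'\cup\{x,z\}\cong W'\cup\{y,z\}$. Together, $W+x\cong W+z$.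

(b) Let $A,A'$ be finite sets meeting each class in equally many elements. We show $A\cong A'$ by induction on $|A\setminus A'|$. If $A\ne A'$, then $A\cap C\neq A'\cap C$ for some class $C$; as these sets have the same size, there are $x\in (A\setminus A')\cap C$ and $y\in (A'\setminus A)\cap C$. Since $x\simeq y$, the set $A-x$ gives $A\cong (A-x)+y$. The new set meets each class in as many elements as $A'$ does and has fewer elements outside $A'$, so it is isomorphic to $A'$ by induction.

(c) If $x,y$ lie in one block of a monomorphic decomposition and $W$ is a finite set avoiding them, then $W+x$ and $W+y$ meet every block in equally many elements; hence $x\simeq y$. So every block is contained in a $\simeq$-class, and a finite decomposition forces finitely many classes. The converse is (b).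
\end{proof}

\section{The smallest case: binary relations, one parameter}\label{sec:toy}

\begin{proposition}\label{prop:toy}
Let $R$ have arities at most $2$ and domain $X\sqcup\{a\}$, where $X$ carries a linear order $<$ and is infinite. Suppose that every order-preserving bijection between subsets of $X$ of size at most $2$, extended by $a\mapsto a$, is a local isomorphism. If $a\simeq_3 z$ for some $z\in X$, then $a\simeq z$ for all $z\in X$.
\end{proposition}

\begin{proof}
By the tuple test, order-preserving bijections between finite subsets of $X$ of any size, extended by $a\mapsto a$, are local isomorphisms. In particular any two elements $x,y$ of $X$ satisfy $x\simeq y$: if $W$ avoids them, then $(W\cap X)+x$ and $(W\cap X)+y$ have the same size. So $a\simeq_3 z$ for every $z\in X$.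

Choose $A=\{x_1,x_2,x_3\}\subseteq X$ and $z\in X\setminus A$. As $a\simeq_3 z$, there is an isomorphism $\sigma:A+a\to A+z$. The set $A+z$ is a piece of the chain $X$, so pulling $<$ back along $\sigma$ gives an order $<'$ on $A+a$ for which all order-preserving bijections between subsets are local isomorphisms. The same is true of the reverse of $<'$. Two of the three elements of $A$ are on the same $<'$-side of $a$. Reversing $<'$ if necessary, let them be $y_1<'y_2<'a$. The map $y_1\mapsto y_1$, $a\mapsto y_2$ preserves $<'$, so it is a local isomorphism.

Now return to the order $<$. If $y_1<y_2$, the last map says that $a$ looks from $y_1$ like a larger element of $X$. Since $x\mapsto y_1$, $a\mapsto a$ is a local isomorphism for each $x\in X$, the element $a$ looks from every $x\in X$ like a larger element of $X$. Hence, putting $a$ on top of $X$, all order-preserving bijections between at most $2$-element subsets of $X+a$ are local isomorphisms. As before, the tuple test then shows that all elements of $X+a$ are equivalent. If $y_2<y_1$, the same argument applies with $a$ at the bottom.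
\end{proof}

The idea to retain is that the same finite set carries two orders, and that a large piece of the chain lying on one side of $a$ for one order can be thinned so that the two orders agree or are opposite on it. Three difficulties remain. For arity $m$ we need $m$ elements on which the two orders agree or are opposite; Erd\H{o}s--Szekeres provides them. With several parameters, an isomorphism such as $\sigma$ need not fix the other parameters, and several of them may be equivalent to the elements of $X$ at the same time; Section~\ref{sec:few} deals with this. Finally, the size that replaces $3$ will depend on the number of parameters, while that number, in the application $|W|+2$, is not bounded; Section~\ref{sec:many} deals with this.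

\section{Frames and absorption}\label{sec:frames}

From now on $m\ge1$ is fixed and $p=m-1$.

\begin{definition}
Let $Y,P\subseteq V(R)$ be disjoint and let $<$ be a linear order on $Y$. Then $(Y,<)$ is \emph{chained over $P$} if, for all finite $A,A'\subseteq Y$ with $|A|=|A'|$, the order-preserving bijection $A\to A'$ together with $\mathrm{id}_P$ is a local isomorphism. The set $Y$ is \emph{free over $P$} if this holds for every bijection $A\to A'$.
\end{definition}

If the arities are at most $m$, it suffices to check these conditions for $|A|\le m$, by the tuple test. Both properties persist when $Y$ or $P$ is shrunk, and chainedness persists when $<$ is reversed. If $V=Y\sqcup P$ and $Y$ is chained over $P$, then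
\begin{equation}\label{eq:oneclass}
\text{the elements of $Y$ are pairwise $\simeq$,}
\end{equation}
because for $x,y\in Y$ and a finite $W$ avoiding them, $(W\cap Y)+x$ and $(W\cap Y)+y$ have the same size, and their order-preserving bijection is compatible with the identity on $W\cap P$.

\begin{definition}
A \emph{frame} $(X,F)$ is a structure $R$ with arities at most $m$ and domain $V=X\sqcup F$, where $F$ is finite, $X$ is infinite, and $X$ carries a linear order $<$ for which it is chained over $F$. The elements of $F$ are the \emph{parameters}. For $G\subseteq F$, the \emph{subframe} $(X,G)$ is $R_{\restriction X\cup G}$, with the same order on $X$; it is again a frame. For $a\in F$ we write $a\simeq_k X$ if $a\simeq_k z$ for some $z\in X$; by \eqref{eq:oneclass} and transitivity this is the same for all $z\in X$.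
\end{definition}

\begin{definition}
Let $(X,F)$ be a frame. An element $b\in F$ is \emph{top-absorbable} (respectively \emph{bottom-absorbable}) if $X+b$, with $b$ as largest (respectively least) element, is chained over $F-b$. It is \emph{absorbable} if it is one of these.
\end{definition}

So $b$ is absorbable if it can be moved from the parameters to an end of the chain. Reversing the order of $X$ gives a frame again and exchanges top and bottom. If $b\in G\subseteq F$ and $b$ is absorbable in $(X,F)$, then it is absorbable on the same side in $(X,G)$.

\begin{example}\label{ex:notall}
Let $R$ be the chain $\omega$ followed by two elements $b<a$, with $X=\omega$, $F=\{a,b\}$ and $m\geq 2$. Then $b$ is top-absorbable. All elements are equivalent, so $a\simeq X$. But $a$ is not absorbable at either end: for $z\in X$, the map $a\mapsto z$, $b\mapsto b$ is not a local isomorphism, as $b<a$ and $z<b$. Thus an element equivalent to $X$ may become absorbable only after another one has been removed.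
\end{example}

The next lemma collects what we need about absorption: part (a) is a finite test, part (b) says that an absorbable element may be discarded, and part (c) says that non-absorbability has a small certificate.

\begin{lemma}\label{lem:absorb}
Let $(X,F)$ be a frame and $b\in F$.
\begin{enumerate}
\item[(a)] If there are $z_1<\dots<z_m$ in $X$ such that the map $\psi$ sending $b\mapsto z_m$ and fixing $\{z_1,\dots,z_{m-1}\}\cup(F-b)$ pointwise is a local isomorphism, then $b$ is top-absorbable. Dually, if for some $z_1<\dots<z_m$ the map sending $b\mapsto z_1$ and fixing $\{z_2,\dots,z_m\}\cup(F-b)$ pointwise is a local isomorphism, then $b$ is bottom-absorbable.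
\item[(b)] If $b$ is absorbable, then $b\simeq X$. Moreover, if $b$ is absorbable, $a\in F-b$, and $a\simeq X$ in $(X,F-b)$, then $a\simeq X$ in $(X,F)$.
\item[(c)] If $b$ is not absorbable, there is $H_b\subseteq F-b$ with $|H_b|\le 2p$ such that $b$ is not absorbable in any subframe $(X,G)$ with $H_b+b\subseteq G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The dual statement is the first one for the reversed order. For $1\le j\le m$ let $Z_j=\{z_{m-j+1},\dots,z_m\}$, and place $b$ on top of $X$. It suffices to show that for each $j$-element $U\subseteq X+b$ the order-preserving bijection $U\to Z_j$ together with $\mathrm{id}_{F-b}$ is a local isomorphism; composing one such map with the inverse of another then gives chainedness for sets of size at most $m$, hence for all. If $U\subseteq X$ this is the frame property. If $U=U_0+b$ with $U_0\subseteq X$, first apply the order-preserving bijection $U_0\to Z_j-z_m$ together with $\mathrm{id}_F$ (frame property), then the restriction of $\psi$ to $(Z_j-z_m)\cup F$; note that $Z_j-z_m\subseteq\{z_1,\dots,z_{m-1}\}$.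

(b) Let $X^+=X+b$, ordered so that it is chained over $F-b$. Since $V=X^+\sqcup(F-b)$, \eqref{eq:oneclass} gives $b\simeq X$. For the second claim, suppose a finite $W\subseteq V\setminus\{a,z\}$ witnesses $a\not\simeq z$ in $(X,F)$, where $z\in X$. Choose $W'\subseteq X-z$ with $|W'|=|W\cap X^+|$ and put $W''=W'\cup(W\cap(F-b))$. Then $W''$ avoids $a$, $z$ and $b$. The order-preserving bijection $W\cap X^+\to W'$ with the identity on $(W\cap (F-b))+a$ shows $W+a\cong W''+a$. The order-preserving bijection $(W\cap X^+)+z\to W'+z$ with the identity on $W\cap(F-b)$ shows $W+z\cong W''+z$. So $W''$ witnesses $a\not\simeq z$ in $(X,F-b)$.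

(c) As $b$ is not top-absorbable, there are a map $\varphi$, consisting of an order-preserving bijection $A\to A'$ in $X+b$ ($b$ on top) together with $\mathrm{id}_{F-b}$, an index $i$, and a tuple $\bar u$ of elements of the domain of $\varphi$ such that exactly one of $\bar u,\varphi(\bar u)$ belongs to $\rho_i$. Since $\varphi(\bar u)\neq\bar u$, some entry of $\bar u$ is not in $F-b$, so at most $m-1=p$ entries are in $F-b$. If $G\subseteq F$ contains $b$ and these entries, then the restriction of $\varphi$ to $A\cup(G-b)$ still fails at $\bar u$, so $b$ is not top-absorbable in $(X,G)$. Let $H_b$ consist of these entries and of the analogous ones for the bottom.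
\end{proof}

\section{Boundedly many parameters}\label{sec:few}

We now look for absorbable elements among those equivalent to $X$ as far as a large finite piece of $X$ can tell.

Let $(X,F)$ be a frame, $n\ge1$, and $B\subseteq X$ with $|B|=n$. In the finite structure $R_{\restriction B\cup F}$ the set $B$ is contained in one $\simeq$-class, by \eqref{eq:oneclass}. Write this class as $B\cup D_n$ with $D_n\subseteq F$.
\begin{itemize}
\item The set $D_n$ does not depend on $B$: for another choice $B^*$, the order-preserving bijection $B\to B^*$ with $\mathrm{id}_F$ is an isomorphism of the two structures.
\item $D_{n+1}\subseteq D_n$, by the last statement of Lemma~\ref{lem:equiv}(a).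
\item $\bigcap_n D_n=D_\infty$, where $D_\infty=\{d\in F:d\simeq X\}$. Indeed, $D_\infty\subseteq D_n$ by Lemma~\ref{lem:equiv}(a). If $W$ witnesses $d\not\simeq z$ with $z\in X$, then $B=(W\cap X)+z$ shows $d\notin D_{|B|}$.
\end{itemize}
As $F$ is finite, $D_n=D_\infty$ for all large $n$.

The difficulty announced in Section~\ref{sec:toy} is that an isomorphism between finite pieces may mix the elements of $D_n$ with those of $F\setminus D_n$. This is excluded if $D_n$ is the same set for two values of $n$ that are sufficiently far apart. Then there is an isomorphism whose domain contains a piece of the chain which forms a $\simeq$-class together with the elements of $D_n$. Its image is a $\simeq$-class too, and for reasons of size this image has to be a piece of the chain.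

\begin{lemma}\label{lem:find}
Let $(X,F)$ be a frame with $|F|\le g$, let $n\ge n_0(g):=(g+1)(p^2+1)$, and suppose $D:=D_n=D_{n+g}\ne\emptyset$. Then:
\begin{enumerate}
\item[(i)] some $b\in D$ is absorbable;
\item[(ii)] if $X$ is free over $F$, every $b\in D$ is absorbable.
\end{enumerate}
In particular, if $D_\infty\neq\emptyset$, then (i) and (ii) hold with $D=D_\infty$.
\end{lemma}

By Example~\ref{ex:notall}, ``some'' cannot be replaced by ``every'' in (i). The contrast between (i) and (ii) is essential in Section~\ref{sec:many}.

\begin{proof}
The last sentence follows by taking $g=|F|$ and $n$ large. Let $E=F\setminus D$.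

\emph{A second order.} Take $B'\subseteq X$ with $|B'|=n+g$ and subsets $A,B_0\subseteq B'$ with $|A|=n$ and $|B_0|=n+|D|$. Put $B_1=A\cup D$. As $D_{n+g}=D$, the set $B'\cup D$ is a $\simeq$-class of $R_{\restriction B'\cup F}$. The sets $B_0\cup E$ and $B_1\cup E$ meet this class in $n+|D|$ elements each, and both contain $E$, which is everything outside it. By Lemma~\ref{lem:equiv}(b) there is an isomorphism
\[
\sigma: R_{\restriction B_1\cup E}\to R_{\restriction B_0\cup E}.
\]
We claim $\sigma(B_1)=B_0$. As $D_n=D$, the set $B_1=A\cup D_n$ is a $\simeq$-class of $R_{\restriction A\cup F}=R_{\restriction B_1\cup E}$. So $\sigma(B_1)$ is a $\simeq$-class of $R_{\restriction B_0\cup E}$. Since $|B_1|=|B_0|\ge n>g\ge|E|$, this class meets $B_0$. By \eqref{eq:oneclass}, $B_0$ is contained in a single class, so $B_0\subseteq\sigma(B_1)$, and equality holds as the sizes agree. Hence also $\sigma(E)=E$.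

Let $<'$ be the order on $B_1$ pulled back by $\sigma$ from the order $<$ on $B_0$. If $\tau$ is a bijection between subsets of $B_0$ such that $\tau\cup\mathrm{id}_E$ is a local isomorphism, then its conjugate $\sigma^{-1}(\tau\cup \mathrm{id}_E)\sigma=\sigma^{-1}\tau\sigma\cup\mathrm{id}_E$ is a local isomorphism as well; although $\sigma$ may permute $E$, it conjugates $\mathrm{id}_E$ to $\mathrm{id}_E$. Hence $(B_1,<')$ is chained over $E$, and $B_1$ is free over $E$ if $X$ is free over $F$.

\emph{Proof of (i).} Say that two elements of $A$ are in the same \emph{gap} if no element of $D$ is $<'$-between them. There are at most $|D|+1\le g+1$ gaps, and $|A|=n\ge(g+1)(p^2+1)$, so some gap $\Gamma$ has at least $p^2+1$ elements. Each element of $D$ is $<'$-above all of $\Gamma$ or $<'$-below all of $\Gamma$. As $D\ne\emptyset$, after reversing $<'$ if necessary some element of $D$ is above $\Gamma$; let $b$ be the $<'$-least such element. List $p^2+1$ elements of $\Gamma$ in $<'$-increasing order; by Erd\H{o}s--Szekeres there are $y_1<'\dots<'y_m$ among them forming a monotone sequence for $<$.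

The map $b\mapsto y_m$ that fixes $\{y_1,\dots,y_{m-1}\}\cup(D-b)$ pointwise preserves $<'$: the elements $y_1,\dots,y_{m-1}$ are below both $b$ and $y_m$, and an element of $D-b$ is either above $b$, hence above $y_m$, or below all of $\Gamma$, hence below $y_m$ and $b$. So together with $\mathrm{id}_E$ it is a local isomorphism, which fixes $(D-b)\cup E=F-b$ pointwise. If the sequence $y_1,\dots,y_m$ is increasing for $<$, then $b$ is top-absorbable by Lemma~\ref{lem:absorb}(a); if it is decreasing, then $y_m$ is its $<$-least element and $b$ is bottom-absorbable by the dual statement.

\emph{Proof of (ii).} Since $n\ge p^2+1\ge p+1=m$, we can take $z_1<\dots<z_m$ in $A$. Let $b\in D$. The map $b\mapsto z_m$ that fixes $\{z_1,\dots,z_{m-1}\}\cup(D-b)$ pointwise is a bijection between subsets of $B_1$. As $B_1$ is free over $E$, it is a local isomorphism together with $\mathrm{id}_E$, and Lemma~\ref{lem:absorb}(a) applies.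
\end{proof}

\begin{lemma}[Few parameters]\label{lem:few}
Let $(X,F)$ be a frame with $|F|\le g$, let $a\in F$, and suppose $a\simeq_kX$ with $k=(g+1)(p^2+g+1)$. Then $a\simeq X$.
\end{lemma}

\begin{proof}
Let $N=n_0(g)+g^2$, so that $N+g=(g+1)(p^2+1)+g(g+1)=k$. If $|B|=N$, then all sets that could be witnesses in $R_{\restriction B\cup F}$ have size at most $N+g=k$, so $a\in D_N$.

It remains to prove that $a\in D_N$ implies $a\simeq X$. We keep $g$ and $N$ fixed and use induction on $|F|\le g$. The $g+1$ sets
\[
D_{n_0(g)}\supseteq D_{n_0(g)+g}\supseteq D_{n_0(g)+2g}\supseteq\dots\supseteq D_{n_0(g)+g\cdot g}=D_N\ni a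
\]
have sizes in $\{1,\dots,g\}$, so two consecutive ones are equal. By Lemma~\ref{lem:find}(i) some $b\in F$ is absorbable. If $b=a$ (which is the case if $|F|=1$), then $a\simeq X$ by Lemma~\ref{lem:absorb}(b). If $b\ne a$, then by Lemma~\ref{lem:equiv}(a) $a$ also belongs to the set $D_N$ of the subframe $(X,F-b)$. By induction $a\simeq X$ in $(X,F-b)$, and Lemma~\ref{lem:absorb}(b) gives $a\simeq X$ in $(X,F)$.
\end{proof}

\section{Arbitrarily many parameters}\label{sec:many}

In Lemma~\ref{lem:few} the number $k$ grows with the bound $g$ on the number of parameters. To remove this dependence we show that if $a\not\simeq X$, then a bounded number $f$ of the other parameters suffices to see it.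

The argument runs as follows. In a minimal counterexample, deleting any parameter $c\ne a$ makes $a$ equivalent to $X$, and this produces an element $b_c$ that is absorbable after the deletion but was not absorbable before. Since non-absorbability has a certificate of size at most $2p$, the element $c$ must belong to the certificate of $b_c$. Hence $c\mapsto b_c$ is at most $2p$-to-one, and many different elements become absorbable. Elements absorbable at the same end can be inserted into $X$ one after another in \emph{any} order, so the order of $X$ cannot be seen by the relations: $X$ is free. For free $X$, however, Lemma~\ref{lem:find}(ii) makes $a$ itself absorbable after the deletion of an element outside the certificate of $a$; this is a contradiction.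

\begin{lemma}[Key lemma]\label{lem:key}
Let $(X,F)$ be a frame and $a\in F$. Suppose that
\begin{itemize}
\item[$(*)$] $a\simeq X$ in the subframe $(X,H+a)$ for every $H\subseteq F-a$ with $|H|\le f=10p^2+3p$.
\end{itemize}
Then $a\simeq X$ in $(X,F)$.
\end{lemma}

\begin{proof}
Suppose not, and take a counterexample with $|F|$ minimum. Then
\[
|F|\ge f+2=10p^2+3p+2,
\]
since otherwise $H=F-a$ is allowed in $(*)$.

\emph{Step 1. For every $c\in F-a$, $a\simeq X$ in $(X,F-c)$.} Indeed, $(X,F-c)$ inherits $(*)$ and, by minimality of $|F|$, is not a counterexample.

\emph{Step 2. No $b\in F$ is absorbable in $(X,F)$.} If $a$ were absorbable, then $a\simeq X$ by Lemma~\ref{lem:absorb}(b). If some $b\neq a$ were absorbable, then Step 1 with $c=b$ and the second part of Lemma~\ref{lem:absorb}(b) would give $a\simeq X$. For each $b\in F$ we fix a certificate $H_b$ as in Lemma~\ref{lem:absorb}(c).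

\emph{Step 3. New absorbable elements.} Let $c\in F-a$. By Step 1 the set $D_\infty$ of the frame $(X,F-c)$ contains $a$, so Lemma~\ref{lem:find}(i) gives $b_c\in F-c$ absorbable in $(X,F-c)$. If $c\notin H_{b_c}$, then $H_{b_c}+b_c\subseteq F-c$, contradicting the choice of $H_{b_c}$. So $c\in H_{b_c}$, and each $b\in F$ equals $b_c$ for at most $|H_b|\le 2p$ values of $c$.

\emph{Step 4. $X$ is free over $F$.} Suppose that a map consisting of a bijection between finite subsets of $X$ and $\mathrm{id}_F$ fails to respect some relation at a tuple. This tuple is moved by the map, so it has between $1$ and $m$ entries in $X$ and at most $p$ entries in $F$. Hence it suffices to fix $P\subseteq F$ with $|P|\le p$ and $1\le j\le m$, and to show that every bijection between $j$-element subsets of $X$, together with $\mathrm{id}_P$, is a local isomorphism.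

\emph{Choice of absorbable elements.} We choose successively $c_1,\dots,c_{2p+1}\in F-a$ and write $b_i=b_{c_i}$, in such a way that
\begin{align*}
c_i&\notin P\cup\{b_1,\dots,b_{i-1}\},\\
b_i&\notin P\cup\{b_1,\dots,b_{i-1}\}\cup\{c_1,\dots,c_{i-1}\}.
\end{align*}
At each stage at most $2p$ elements $c_l$, and at most $2p$ elements $b_l$, have been chosen before. The conditions on $c_i$, including $c_i\ne a$, exclude at most $1+p+2p$ elements. The condition on $b_i$ excludes at most $p+2p+2p$ values of $b_i$, hence at most $2p\cdot5p$ elements $c_i$ by Step~3. In total at most $10p^2+3p+1<|F|$ elements are excluded, so the choice is possible.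

The $b_i$ are distinct and not in $P$. Let $G=P\cup\{b_1,\dots,b_{2p+1}\}$. No $c_i$ belongs to $G$: we have $c_i\notin P$, and $c_i\ne b_l$ holds for $l<i$ by the first condition, for $l=i$ because $b_{c_i}\in F-c_i$, and for $l>i$ by the second condition. So $G\subseteq F-c_i$, and $b_i$, being absorbable in $(X,F-c_i)$, is absorbable in $(X,G)$. Of these $2p+1$ elements at least $p+1=m$ are absorbable at the same end. Freeness does not refer to the order of $X$, so we may reverse this order; renumbering, we assume that $b_1,\dots,b_m$ are top-absorbable in $(X,G)$.

\emph{Inserting them in any order.} Let $z_1<\dots<z_j$ in $X$ and let $\pi$ be a permutation of $\{1,\dots,j\}$. Put $b'_r=b_{\pi^{-1}(r)}$ and, for $0\le r\le j$,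
\[
T_r=\{z_1,\dots,z_r\}\cup\{b'_{r+1},\dots,b'_j\}\cup P .
\]
For $r\ge1$ the map $T_{r-1}\to T_r$ that sends $b'_r\mapsto z_r$ and fixes all other elements is a local isomorphism. Indeed, on $\{z_1,\dots,z_{r-1},b'_r\}$ it is the order-preserving bijection onto $\{z_1,\dots,z_r\}$ in $X+b'_r$ with $b'_r$ on top, and the remaining elements $b'_{r+1},\dots,b'_j$ and those of $P$ lie in $G-b'_r$, over which $X+b'_r$ is chained. The composite $\varphi_\pi:T_0\to T_j$ sends $b'_r\mapsto z_r$ for all $r$, that is, $b_i\mapsto z_{\pi(i)}$ for all $i$, and it fixes $P$ pointwise. Here $T_0=\{b_1,\dots,b_j\}\cup P$ and $T_j=\{z_1,\dots,z_j\}\cup P$ do not depend on $\pi$. Therefore $\varphi_\pi\circ\varphi_{\mathrm{id}}^{-1}$, which sends $z_i\mapsto z_{\pi(i)}$ and fixes $P$ pointwise, is a local isomorphism. Every bijection between $j$-element subsets of $X$ is a permutation of the first subset followed by the order-preserving bijection onto the second, so Step~4 is proved.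

\emph{Step 5. Conclusion.} As $|H_a+a|\le 2p+1<|F|$, there is $c\in F\setminus(H_a+a)$. In the frame $(X,F-c)$ the set $X$ is free over $F-c$ by Step 4, and $a\in D_\infty$ by Step 1. By Lemma~\ref{lem:find}(ii), $a$ is absorbable in $(X,F-c)$. But $H_a+a\subseteq F-c$, which contradicts the choice of $H_a$.
\end{proof}

\begin{corollary}\label{cor:frame}
In a frame $(X,F)$, if $a\in F$ and $a\simeq_KX$ with $K=K(m)$, then $a\simeq X$.
\end{corollary}

\begin{proof}
Let $H\subseteq F-a$ with $|H|\le f$. By Lemma~\ref{lem:equiv}(a), $a\simeq_KX$ in the subframe $(X,H+a)$, which has $|H+a|\le f+1=g_0$ parameters. Since $K=(g_0+1)(p^2+g_0+1)$, Lemma~\ref{lem:few} with $g=g_0$ gives $a\simeq X$ in $(X,H+a)$. So $(*)$ holds, and Lemma~\ref{lem:key} applies.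
\end{proof}

\section{Bounded witnesses: proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $C$ be an infinite class of $\simeq_K$ in $R$. Since $\simeq$ refines $\simeq_K$, it suffices to show that the elements of $C$ are pairwise equivalent. Suppose $x,y\in C$ and $W$ witnesses $x\not\simeq y$. Each of the finitely many bijections $W+x\to W+y$ fails to respect some relation, so there is a finite $I_0\subseteq I$ such that $W$ is still a witness in $R_0=(V,(\rho_i)_{i\in I_0})$. The elements of $C$ remain pairwise $\simeq_K$ in $R_0$, because isomorphisms remain isomorphisms when relations are forgotten.

Let $F=W\cup\{x,y\}$. Since $C$ is infinite, there is a countably infinite $C'\subseteq C\setminus F$; order it in type $\omega$. Color each set $\{z_1<\dots<z_m\}\subseteq C'$ by the structure on $\{1,\dots,m\}\sqcup F$ pulled back from $R_0$ along $r\mapsto z_r$ and $\mathrm{id}_F$. As $I_0$ and $F$ are finite, there are finitely many colors, and Ramsey's theorem gives an infinite $X\subseteq C'$ all of whose $m$-element subsets have the same color. For $j\le m$ every $j$-element subset of $X$ is an initial segment of an $m$-element subset of $X$, so the order-preserving bijection between two $j$-element subsets of $X$, together with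 $\mathrm{id}_F$, is a local isomorphism of $R_0$. Thus $X$ is chained over $F$, and $R_1=(R_0)_{\restriction X\cup F}$ is a frame.

As $X\subseteq C$, we have $x\simeq_KX$ and $y\simeq_KX$ in $R_1$ by Lemma~\ref{lem:equiv}(a). Corollary~\ref{cor:frame} gives $x\simeq X$ and $y\simeq X$, hence $x\simeq y$ in $R_1$. This contradicts the witness $W\subseteq F$ and proves the first statement.

For the second, if $\simeq_K$ has finitely many classes, then each infinite one is a $\simeq$-class and each finite one contains finitely many $\simeq$-classes, so $\simeq$ has finitely many classes. Conversely, if $\simeq$ has finitely many classes, then so does $\simeq_K$, because $\simeq$ refines $\simeq_K$. Lemma~\ref{lem:equiv}(c) concludes. \qed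

\section{The finite basis: proof of Theorem~\ref{thm:B}}\label{sec:basis}

Let $\mu$ be finite with arities at most $m$, let $K=K(m)$, and let $S\in\mathscr S_\mu$ with domain $V$. The \emph{atomic diagram} of a finite tuple $(s_1,\dots,s_l)$ of elements of $S$ records which equalities $s_r=s_{r'}$ hold and which tuples $(s_{r_1},\dots,s_{r_{n_i}})$ belong to $\rho_i$, for $i\in I$. Since $\mu$ is finite, there are only finitely many possible atomic diagrams for each $l$; this is where finiteness of the signature is used.

By Theorem~\ref{thm:A} there are elements $x_0,x_1,\dots$ of $V$ that are pairwise $\not\simeq_K$, in particular distinct. For $n<n'$ fix a witness $W(n,n')\subseteq V\setminus\{x_n,x_{n'}\}$ of $x_n\not\simeq x_{n'}$ of size at most $K$, and an injective enumeration $\bar w(n,n')$ of it.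

\subsection{Witnesses that do not separate later elements}

We will pass to the substructure spanned by a sequence of disjoint pairs $\{x_n,x_{n'}\}$ with their witnesses. The two members of each pair are then inequivalent, but this does not yet prevent a finite decomposition, since all first members could be equivalent, and all second members as well. To exclude this, we first make each witness unable to distinguish later elements.

Color each set $\{n<n'<n''\}$ by $|W(n,n')|$ and the atomic diagram of $(\bar w(n,n'),x_{n''})$. There are finitely many colors; let $M=\{n_0<n_1<\cdots\}$ be an infinite set whose $3$-element subsets all have the same color, and let $k\le K$ be the common size of the witnesses. Let $n<n'<q$ in $M$. Then $x_q\notin W(n,n')$: otherwise, for $q'>q$ in $M$, both $x_q$ and $x_{q'}$ would equal the same coordinate of $\bar w(n,n')$, although $x_q\neq x_{q'}$. Consequently, for $n<n'<q,q'$ in $M$, equality of the diagrams says that $x_q\mapsto x_{q'}$ with the identity on $W(n,n')$ is a local isomorphism.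

For $i\in\omega$ put
\[
u_i=x_{n_{2i}},\quad v_i=x_{n_{2i+1}},\quad W_i=W(n_{2i},n_{2i+1}),\quad t_i=(u_i,v_i,\bar w(n_{2i},n_{2i+1}))\in V^{k+2}.
\]
Then
\begin{itemize}
\item[$(\alpha)$] $u_i,v_i\notin W_i$ and $W_i+u_i\not\cong W_i+v_i$;
\item[$(\beta)$] for $i<j$: $u_j,v_j\notin W_i$ and $W_i+u_j\cong W_i+v_j$.
\end{itemize}

For $J\subseteq\omega$ let $S_J$ be the restriction of $S$ to the set of all entries of the tuples $t_i$, $i\in J$.

\begin{lemma}\label{lem:claim}
For every infinite $J\subseteq\omega$ the structure $S_J$ belongs to $\mathscr S_\mu$.
\end{lemma}

\begin{proof}
Otherwise $\simeq$ has finitely many classes in $S_J$ by Lemma~\ref{lem:equiv}(c). By the pigeonhole principle there are $i<j$ in $J$ with $u_i\simeq u_j$ and $v_i\simeq v_j$ in $S_J$. The set $W_i\subseteq V(S_J)$ avoids these four elements, so, using $(\beta)$ in the middle,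
\[
W_i+u_i\cong W_i+u_j\cong W_i+v_j\cong W_i+v_i,
\]
which contradicts $(\alpha)$.
\end{proof}

\subsection{Finitely many patterns}

Let $m'=\max(m,2)$. Color each set $\{i_1<\dots<i_{m'}\}\subseteq\omega$ by the atomic diagram of the concatenation $t_{i_1}\cdots t_{i_{m'}}$. Let $J$ be an infinite set whose $m'$-element subsets all have the same color $\chi$. Re-index the tuples $t_i$ $(i\in J)$ increasingly by $\omega$.

\emph{The pair $(k,\chi)$ determines $S_J$ up to isomorphism.} Suppose that sequences $(t_i)_{i\in\omega}$ in $S$ and $(t'_i)_{i\in\omega}$ in $S'$ arise in this way with the same $(k,\chi)$. An equality between two entries involves at most $2$ indices, and the membership of a tuple of entries in a relation involves at most $m$ indices. These indices can be completed by larger ones to an $m'$-element set, of which they are the first elements and on which both diagrams are $\chi$. Hence $t_i(c)\mapsto t'_i(c)$, for $i\in\omega$ and all coordinates $c$, is a well-defined bijection and an isomorphism between the two substructures.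

\emph{Homogeneity.} The same argument, comparing one $m'$-element set of indices with another in the same structure, shows that for every order-preserving bijection $h:J_1\to J_2$ between finite subsets of $\omega$ the map $t_i(c)\mapsto t_{h(i)}(c)$, for $i\in J_1$ and all coordinates $c$, is a well-defined local isomorphism of $S_J$.

\emph{Shape of $S_J$.} By homogeneity, each coordinate $c$ is either constant in $i$ or injective in $i$, and whether $t_i(c)=t_i(c')$ does not depend on $i$; write $c\sim c'$ if this equality holds. Suppose $t_i(c)=t_j(c')$ for some $i<j$. Then this holds for all $i<j$, so $t_1(c')=t_0(c)=t_2(c')$ and $t_0(c)=t_2(c')=t_1(c)$; hence both $c$ and $c'$ are constant. The case $i>j$ is the same with $c$ and $c'$ exchanged. Thus, if at least one of $c,c'$ is not constant, then $t_i(c)=t_j(c')$ only if $i=j$ and $c\sim c'$. In particular no value of a non-constant coordinate $c$ is a value of a constant coordinate $c'$, since $c\sim c'$ would make $c$ constant.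

Let $F$ be the set of values of constant coordinates, and let $L$ be the set of non-constant coordinates modulo $\sim$. Then $V(S_J)$ is identified with $F\sqcup(\omega\times L)$, where $|F|+|L|\le k+2\le K+2$. For every order-preserving bijection $h:J_1\to J_2$ between finite subsets of $\omega$, the map $\mathrm{id}_F\cup(h\times\mathrm{id}_L)$ is a local isomorphism: for nonempty $J_1$ it is the homogeneity map above, and for $J_1=\emptyset$ it is the identity of $F$. So $S_J$ is countable and almost multichainable of width at most $K+2$.

\subsection{Conclusion}

There are finitely many pairs $(k,\chi)$. For each pair that arises in this way from some $S\in\mathscr S_\mu$, choose one structure $S_J$ giving rise to it. By Lemma~\ref{lem:claim} we obtain a finite set $\mathfrak B\subseteq\mathscr S_\mu$. Every $S\in\mathscr S_\mu$ embeds a member of $\mathfrak B$, because $(k,\chi)$ determines $S_J$ up to isomorphism.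

\emph{(1) and (2).} Embeddability is a quasi-order on the finite set $\mathfrak B$. Call $B\in\mathfrak B$ minimal in $\mathfrak B$ if $B'\le B$ implies $B\le B'$ for $B'\in\mathfrak B$. As $\mathfrak B$ is finite, each of its members is above one that is minimal in $\mathfrak B$. Let $\mathfrak A$ contain exactly one member of each mutual-embeddability class of members minimal in $\mathfrak B$. If $A,A'\in\mathfrak A$ and $A\le A'$, then $A'\le A$ by minimality of $A'$, so $A=A'$. Thus the members of $\mathfrak A$ are pairwise incomparable, every $S\in\mathscr S_\mu$ embeds one of them, and they have the shape required in (2). (If $\mathscr S_\mu=\emptyset$, then $\mathfrak A=\emptyset$.)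

\emph{(3)} Let $\mathfrak A$ be any set as in (1). Let $A\in\mathfrak A$ and $R\in\mathscr S_\mu$ with $R\le A$. Some $A''\in\mathfrak A$ satisfies $A''\le R\le A$, so $A''=A$ by incomparability, and $A\le R$. Hence $A$ is minimal in $\mathscr S_\mu$. Conversely, let $R$ be minimal in $\mathscr S_\mu$. Some $A\in\mathfrak A$ satisfies $A\le R$, hence $R\le A$ by minimality, and this $A$ is the only member of $\mathfrak A$ that is mutually embeddable with $R$, by incomparability.

\emph{(4)} Let $\mathfrak A$ be as in (1) and $S\in\mathscr D$. Some $A\in\mathfrak A$ satisfies $A\le S$, and $A\in\mathscr D$ by the assumption on $\mathscr D$. So $\mathfrak A\cap\mathscr D$ has the required property. \qed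

\section{Infinite signatures, and the constant}\label{sec:last}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The last statement combines the first one with Theorem~\ref{thm:B}(1). Let $I$ be infinite and let $\mathcal P(I)$ be the set of subsets of $I$. For $T\subseteq\mathcal P(I)$ let $S_T$ have domain $T$ and
\[
\rho_i=\{(t,\dots,t):t\in T,\ i\in t\}\qquad(i\in I).
\]
Distinct points $t,t'$ have non-isomorphic one-point restrictions, so $t\not\simeq t'$ with witness $\emptyset$. Lemma~\ref{lem:equiv} holds for all signatures, so $S_T\in\mathscr S_\mu$ whenever $T$ is infinite.

If a nonempty structure $R$ embeds both in $S_T$ and in $S_{T'}$, then a point of $R$ is sent to some $t\in T$ and to some $t'\in T'$ with isomorphic one-point restrictions. So $t=t'$ and $T\cap T'\neq\emptyset$. Since $2^{|I|}\cdot\aleph_0=2^{|I|}$, the set $\mathcal P(I)$ contains $2^{|I|}$ pairwise disjoint infinite subsets $T$. Members of $\mathscr S_\mu$ are nonempty, since the empty structure has the empty decomposition. So no member of $\mathscr S_\mu$ embeds in two of the corresponding structures $S_T$, and $\mathfrak A$ has at least $2^{|I|}$ members.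
\end{proof}

\begin{remark}[A lower bound for the constant]
Let $m\ge2$. Partition an infinite set into blocks of $m$ elements and let $\rho$ be the $m$-ary relation consisting of the injective $m$-tuples that enumerate a block. On sets with at most $m-1$ elements $\rho$ is empty, so all elements are $\simeq_{m-2}$-equivalent. If $e$ is a block, $x\in e$ and $y\notin e$, then $W=e-x$ is a witness of $x\not\simeq y$: the set $W+x=e$ is a block, whereas $W+y$ is not, since it meets $e$ in the nonempty set $W$ and is different from $e$. So $\simeq$ has infinitely many classes. Hence the optimal constant in Theorem~\ref{thm:A} lies between $m-1$ and $K(m)=O(m^4)$, and no constant independent of the arity exists.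
\end{remark}

\begin{remark}[Structures with one block]
Let $R$ be an infinite structure with arities at most $m$ in which any two subsets of the same size, at most $K(m)+1$, induce isomorphic substructures. Then $V$ is a single $\simeq_K$-class, hence a single $\simeq$-class by Theorem~\ref{thm:A}. By Lemma~\ref{lem:equiv}(b), any two finite subsets of the same size, however large, induce isomorphic substructures.
\end{remark}

\begin{thebibliography}{1}
\bibitem{OP} Djamila Oudrar and Maurice Pouzet, \emph{Ordered structures with no finite monomorphic decomposition. Application to the profile of hereditary classes}, arXiv:2312.05913 (2023).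
\end{thebibliography}

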